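# Souslin lines and real functions off the diagonal

## 1. The guess that removing the diagonal always creates uncountable images

**Definition.** A topological space $X$ is *functionally countable*, f.c. for short, if $f[X]$ is countable for every continuous $f\colon X\to\mathbb R$. The *diagonal* of $X$ is $\Delta_X=\{\langle x,x\rangle : x\in X\}\subseteq X\times X$.

Every countable space is f.c. The real line is not, because of the identity map. The ordinal space $\omega_1$ is f.c., because every continuous real function on $\omega_1$ is eventually constant. A continuous image of an f.c. space is f.c.: if $\pi\colon X\to Y$ is a continuous surjection and $f\colon Y\to\mathbb R$ is continuous, then $f[Y]=(f\circ\pi)[X]$.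

Take an uncountable linearly ordered set $X$ with its order topology and remove the diagonal from $X^2$. Can $X^2\setminus\Delta_X$ be f.c.? The answer one would first guess is *no, never*: once the diagonal is gone, a continuous function need not settle down as it approaches the missing points, and uncountably many places near the diagonal should give uncountably many values. We test this by hand.

*Countable $X$.* Then $X^2\setminus\Delta_X$ is countable, hence f.c. This is why we ask for $X$ uncountable.

*$X=\mathbb R$.* The map $(x,y)\mapsto x$ has image $\mathbb R$. In general, if $X$ has at least two points, the first projection maps $X^2\setminus\Delta_X$ onto $X$, so $X$ itself must be f.c.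

*$X=\omega_1$.* This passes that test, so it is the first serious case. For each successor ordinal $\alpha$ the point $(\alpha,\alpha+1)$ is isolated in $\omega_1^2$. Let $\gamma<\delta$. The neighborhood $[0,\gamma]\times(\gamma,\delta]$ of $(\gamma,\delta)$ contains $(\alpha,\alpha+1)$ only if $\alpha\le\gamma<\alpha+1$, that is, only if $\alpha=\gamma$. A point $(\gamma,\delta)$ with $\gamma>\delta$ has the neighborhood $\{(x,y):x>y\}$, which contains no $(\alpha,\alpha+1)$. So these points accumulate only at the diagonal. Choose distinct nonzero reals $r_\alpha$ and let $f(\alpha,\alpha+1)=r_\alpha$ for successor $\alpha$, and $f=0$ elsewhere. Then $f$ is continuous on $\omega_1^2\setminus\Delta_{\omega_1}$ and has uncountable image. The guess survives.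

Which $X$ are left? We recall two notions.

**Definition.** A *Souslin line* is a linearly ordered set, with its order topology, that has countable cellularity (every family of pairwise disjoint nonempty open sets is countable) but is not separable. An *Aronszajn line* is an uncountable linear order into which neither $\omega_1$, nor its reverse, nor an uncountable set of reals embeds.

The following is known. If $X$ is an uncountable linearly ordered space such that $X^2\setminus\Delta_X$ is f.c., then $X$ is an Aronszajn line and admits a ($\le2$-to-$1$) retraction onto a subspace that is a Souslin line. If a Souslin line exists, then there is an f.c. Souslin line, and moreover there is an f.c. Souslin line $L$ for which $L^2\setminus\Delta_L$ is not f.c. This leads to a question from Luis Enrique Gutiérrez-Domínguez and Rodrigo Hernández-Gutiérrez, "When is the complement of the diagonal of a LOTS functionally countable?", arXiv:2211.14408 (2022): is it consistent that there is a Souslin line $L$ with $(L\times L)\setminus\Delta_L$ functionally countable?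

The guess turns out to be wrong for pairs, and wrong for triples, but right for quadruples. To say this we use the notation
$$F_n(X)=\{(x_1,\dots,x_n)\in X^n: x_i\ne x_j\text{ for }i\ne j\},\qquad H_n(X)=\{(x_1,\dots,x_n)\in X^n: x_1<\dots<x_n\},$$
so that $F_2(X)=X^2\setminus\Delta_X$. In a linearly ordered space the set $\{(x,y):x<y\}$ is open. Indeed, if $x<z<y$, use the neighborhood $(\leftarrow,z)\times(z,\to)$ of $(x,y)$; if nothing lies between $x$ and $y$, use $(\leftarrow,y)\times(x,\to)$. Hence $F_n(X)$ is the disjoint union of $n!$ open, therefore clopen, sets, each a copy of $H_n(X)$ with permuted coordinates. So $F_n(X)$ is f.c. if and only if $H_n(X)$ is. (For "only if", extend a function from one clopen piece by $0$.)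

**Theorem 1.** Assume $\diamondsuit$. There is a Souslin line $L$ such that $L^2\setminus\Delta_L$ is f.c.

**Theorem 2.** (ZFC) For every normal Souslin tree $T\subseteq\mathbb Z^{<\omega_1}$, the Souslin line $L(T)$ defined in Section 2 satisfies: $L(T)^2\setminus\Delta_{L(T)}$ is f.c. if and only if $L(T)^2$ is f.c.

**Theorem 3.** Assume $\diamondsuit$. There is a Souslin line $L$ such that even $F_3(L)$ is f.c.

**Theorem 4.** (ZFC) If $X$ is an uncountable linearly ordered space and $n\ge4$, then $F_n(X)$ is not f.c. So the exponent $3$ in Theorem 3 is optimal.

Recall that $\diamondsuit$ says: there are sets $A_\delta\subseteq\delta$ ($\delta<\omega_1$) such that for every $A\subseteq\omega_1$ the set $\{\delta: A\cap\delta=A_\delta\}$ is stationary. It implies CH, since every $A\subseteq\omega$ equals $A\cap\delta=A_\delta$ for some infinite $\delta$. It is consistent with ZFC: $V=L$ (with $L$ the constructible universe, just this once) implies $\diamondsuit$, see Jensen, *The fine structure of the constructible hierarchy*, 1972. So Theorem 1 answers the question: **yes, it is consistent.**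

We shall often use this closing-off fact: if $g\colon\omega_1\to\omega_1$, then the set of $\delta<\omega_1$ with $g(\beta)<\delta$ for all $\beta<\delta$ is a club (closed and unbounded). The same holds with $g$ defined on countable sets $Z_{<\delta}$ that increase with $\delta$ and satisfy $Z_{<\delta}=\bigcup_{\gamma<\delta}Z_{<\gamma}$ at limits.

## 2. Trees of integer sequences and the line $L(T)$

**Definition.** A *tree* is here a set $T\subseteq\mathbb Z^{<\omega_1}$ closed under initial segments and ordered by $\subseteq$. Put $\operatorname{ht}(t)=\operatorname{dom}t$, $T_\alpha=T\cap\mathbb Z^\alpha$, and $T_{<\delta}=\bigcup_{\alpha<\delta}T_\alpha$. $T$ is *normal* if every $T_\alpha$ ($\alpha<\omega_1$) is countable and nonempty, $t\in T$ implies $t^\frown q\in T$ for all $q\in\mathbb Z$, and every $t\in T$ has extensions in $T_\alpha$ for all $\alpha>\operatorname{ht}(t)$.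

**Definition.** For a tuple $p=(p_1,\dots,p_n)$ of *distinct* nodes of the same height put
$$T(p)=\{(s_1,\dots,s_n): s_i\in T,\ s_i\supseteq p_i,\ \operatorname{ht}(s_1)=\dots=\operatorname{ht}(s_n)\},$$
ordered coordinatewise; the height of a tuple is the common height of its entries. $T$ is *$k$-free* if it is normal and no $T(p)$ with $n\le k$ has an uncountable antichain (set of pairwise incomparable elements).

Since $T(\emptyset)=T$ for the one-node tuple $\emptyset$, "$1$-free" means normal with no uncountable antichain, i.e. *normal Souslin*. Such a tree has no uncountable branch $b$ either, since the nodes $(b{\restriction}\xi)^\frown q_\xi$ with $q_\xi\ne b(\xi)$ would form an uncountable antichain.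

Example: for $p=(\langle0\rangle,\langle1\rangle)$ the set $T(p)$ consists of pairs of equal height, one node above $\langle 0\rangle$ and one above $\langle1\rangle$. Distinctness matters. In the set of *all* pairs of equal height, $\{(t^\frown0,t^\frown1):t\in T\}$ is always an uncountable antichain: if $(s^\frown0,s^\frown1)$ were strictly below $(t^\frown0,t^\frown1)$, then both $s^\frown0$ and $s^\frown1$ would be initial segments of $t$. Keep this antichain in mind.

$T(p)$ is itself a tree: the elements below $(s_i)_i$ are its restrictions $(s_i{\restriction}\xi)_i$, and these form a chain. By normality every element of $T(p)$ has extensions of every larger height.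

**Definition.** Let $T$ be a normal Souslin tree. The line $L=L(T)$ has the points $t^-,t^+$ for $t\in T$, ordered lexicographically by reading $t^-$ as $t^\frown(-\infty)$ and $t^+$ as $t^\frown(+\infty)$, with $-\infty<q<+\infty$ for $q\in\mathbb Z$. Put $\operatorname{ht}(t^\pm)=\operatorname{ht}(t)$, $L_{<\alpha}=\{x\in L:\operatorname{ht}(x)<\alpha\}$, and call $\langle t\rangle=\{s^\pm:s\supseteq t\}$ the *cone* of $t$.

No such sequence is a proper initial segment of another one, so the order is linear. Each $L_{<\alpha}$ is countable. Near the bottom of the tree the line looks like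
$$\emptyset^-<\cdots<\langle(-1)\rangle<\langle(0)\rangle<\langle(1)\rangle<\cdots<\emptyset^+,$$
where each cone $\langle(q)\rangle$ has first point $(q)^-$ and last point $(q)^+$, and the same pattern repeats inside every cone.

If $s\subsetneq t$, then $s^-<\langle t\rangle<s^+$. If $s,t$ are incomparable, then $\langle s\rangle,\langle t\rangle$ are disjoint and ordered as $s,t$ are at their first difference. So every point outside $\langle t\rangle$ lies below all of $\langle t\rangle$ or above all of it, and $\langle t\rangle=[t^-,t^+]$. The cone $\langle t^\frown q\rangle$ is clopen: it is the closed interval from $(t^\frown q)^-$ to $(t^\frown q)^+$, and also the open interval from $(t^\frown(q-1))^+$ to $(t^\frown(q+1))^-$. Three facts about $L$ will be used.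

**(L1)** *Every neighborhood of $t^-$ or of $t^+$ contains a cone $\langle t^\frown q\rangle$.* A neighborhood of $t^-$ contains $[t^-,b)$ for some $b>t^-$. If $b>\langle t\rangle$ or $b=t^+$, any $q$ works. Otherwise $b\in\langle t^\frown m\rangle$ for some $m$, and $q=m-1$ works. The case of $t^+$ is symmetric.

**(L2)** *If $\operatorname{ht}(t)=\delta$ is a limit, then as $\xi\to\delta$ the points $(t{\restriction}\xi)^-$ increase to $t^-$ and the points $(t{\restriction}\xi)^+$ decrease to $t^+$, in the order topology.* Monotonicity is clear. Let $a=s^\pm<t^-$. Then $s\not\supseteq t$. Either $s=t{\restriction}\xi_0\subsetneq t$ and $a=s^-$, or $s$ and $t$ first differ at some $\xi_0<\delta$ and $s(\xi_0)<t(\xi_0)$. In both cases $a<\langle t{\restriction}(\xi_0+1)\rangle$, so $a<(t{\restriction}(\xi_0+1))^-$. The other half is symmetric.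

**(L3)** *$L$ is a Souslin line.* By (L1) every nonempty open set contains a cone. Pairwise disjoint open sets give pairwise disjoint cones, whose nodes form an antichain, so there are only countably many. If $D\subseteq L$ is countable, then $D\subseteq L_{<\alpha}$ for some $\alpha<\omega_1$. For $t\in T_\alpha$ the open interval $(t^-,t^+)$ is nonempty, as it contains $\langle t^\frown0\rangle$, and all its points have height $\ge\alpha$, so it misses $D$. Thus $L$ is not separable.

## 3. Dense open sets and constancy on products of cones

In this section and in Section 5, $T$ is normal, $S=T(p)$ has no uncountable antichain, and a subset of $S$ is *open* if it is upward closed and *dense* if every element of $S$ has an extension in it.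

**Lemma 1.** A dense open $D\subseteq S$ contains all elements of $S$ of height $\ge\alpha$, for some $\alpha<\omega_1$. Hence so does the intersection of countably many dense open sets.

*Proof.* Let $A$ be maximal among the antichains contained in $D$. It is a maximal antichain of $S$. Indeed, given $v\in S$, take $d\in D$ with $d\ge v$. Then $d$ is comparable with some $a\in A$. If $d\le a$, then $v\le a$; if $a\le d$, then $a$ and $v$ are both below $d$, hence comparable. As $A$ is countable, its heights are below some $\alpha<\omega_1$. If $\operatorname{ht}(v)\ge\alpha$, then $v$ is comparable with some $a\in A$ of smaller height, so $v\ge a\in D$ and $v\in D$. For countably many sets take the supremum of the ordinals. $\square$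

The *oscillation* of a real function $g$ on a set $Z$ is $\sup\{|g(z)-g(z')|:z,z'\in Z\}$.

**Lemma 2.** Let $T$ be a normal Souslin tree, let $p=(p_1,\dots,p_n)$ be such that $S=T(p)$ has no uncountable antichain, let $O\subseteq\prod_i\langle p_i\rangle$ be relatively open and $g\colon O\to\mathbb R$ continuous. There is $\alpha<\omega_1$ such that for every $s\in S$ of height $\ge\alpha$, either $\prod\langle s_i\rangle\cap O=\emptyset$, or $\prod\langle s_i\rangle\subseteq O$ and $g$ is constant on $\prod\langle s_i\rangle$.

*Proof.* For $m\ge1$ let $D_m$ be the set of $s\in S$ such that $\prod\langle s_i\rangle\cap O=\emptyset$, or $\prod\langle s_i\rangle\subseteq O$ and $g$ has oscillation $\le1/m$ on it. Cones shrink as nodes grow, so $D_m$ is open. For density let $s\in S$. If $\prod\langle s_i\rangle$ misses $O$, then $s\in D_m$. Otherwise pick $(x_i)$ in $\prod\langle s_i\rangle\cap O$, with $x_i=t_i^\pm$ and $t_i\supseteq s_i$. By continuity at $(x_i)$ and (L1) there are $q_i$ such that $\prod\langle t_i^\frown q_i\rangle\subseteq O$ and $g$ has oscillation $\le1/m$ there. Extend the $t_i^\frown q_i$ to nodes of a common height; this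 gives an extension of $s$ in $D_m$. Now apply Lemma 1 to $\bigcap_mD_m$. $\square$

**Corollary 3.** Let $T$ be a normal Souslin tree.
(i) If $O$ is relatively open in some $\langle p\rangle$, every continuous $g\colon O\to\mathbb R$ has countable image. In particular $L=\langle\emptyset\rangle$ is f.c.
(ii) If $T$ is $2$-free and $p\ne p'$ have equal height, every continuous $g\colon\langle p\rangle\times\langle p'\rangle\to\mathbb R$ has countable image.

*Proof.* (i) Take $\alpha\ge\operatorname{ht}(p)$ as in Lemma 2 with $n=1$. A point of $O$ of height $\ge\alpha$ lies in a cone $\langle s\rangle$ with $s\in T_\alpha$, $s\supseteq p$; this cone meets $O$, so $g$ is constant on it. There are countably many such cones, and $L_{<\alpha}$ is countable. (ii) Take $\alpha\ge\operatorname{ht}(p)$ from Lemma 2 with $n=2$. Pairs with both heights $\ge\alpha$ lie in countably many products $\langle s\rangle\times\langle s'\rangle$ with $g$ constant on each. For each of the countably many points $x$ of height $<\alpha$, the functions $g(x,\cdot)$ and $g(\cdot,x)$, where defined, have countable images by (i). $\square$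

## 4. Uncountably many disjoint clopen boxes near the diagonal

So for $2$-free $T$ every rectangle $\langle s\rangle\times\langle s'\rangle$ off the diagonal is harmless. Let us see whether the guess "no" or the method of Lemma 2 can settle the rest.

**Trying to confirm the guess.** Copy the construction on $\omega_1$. For $t\in T$ put $U_t=\langle t^\frown0\rangle\times\langle t^\frown1\rangle$. This is a nonempty clopen subset of $H_2(L)$. The sets $U_t$ are pairwise disjoint: a common point of $U_s$ and $U_t$ with $s\subsetneq t$ would have both coordinates in $\langle t\rangle$, hence in a single cone $\langle s^\frown q\rangle$, and for $s,t$ incomparable, disjointness is clear. So $H_2(L)$ always has an uncountable family of disjoint clopen sets, and we would like to give them different values. Let $r\colon T\to[1,2]$ be injective, let $f=r_t$ on $U_t$ and $f=0$ off $\bigcup_tU_t$.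

This $f$ is never continuous. To see where it breaks, for $\beta<\omega_1$ let $D_\beta$ be the set of $s\in T$ with $s(\zeta)=1$ for some $\zeta$ with $\beta\le\zeta<\operatorname{ht}(s)$. This is open, and dense (extend to height $\ge\beta$ and append $1$), so by Lemma 1 it contains all nodes of height $\ge\gamma(\beta)$. Take a limit $\delta$ with $\gamma(\beta)<\delta$ for all $\beta<\delta$, and $u\in T_\delta$. Then $u(\zeta)=1$ for cofinally many $\zeta<\delta$. For such $\zeta$ let $x_\zeta=((u{\restriction}\zeta)^\frown0)^-$. We have $(u{\restriction}\zeta)^-<x_\zeta<u^-$, so $x_\zeta\to u^-$ by (L2). Since $(x_\zeta,u^+)\in U_{u{\restriction}\zeta}$, we get $f(x_\zeta,u^+)\ge1$. But $(u^-,u^+)$ lies in no $U_s$, as $s^\frown0$ and $s^\frown1$ are not both initial segments of $u$, so $f(u^-,u^+)=0$. On $\omega_1$ the isolated points accumulated only at the removed diagonal. Here the boxes accumulate at the point $(u^-,u^+)$, which has *not* been removed. At limit nodes continuity forces values along the branch to converge.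

**Trying to refute the guess as in Lemma 2.** The natural plan is: for continuous $f\colon H_2(L)\to\mathbb R$, show that the set of $s$ with small oscillation of $f$ on $H_2(\langle s\rangle)$ is dense. But continuity at a point $(a^\pm,b^\pm)$ of $H_2(\langle s\rangle)$ together with (L1) controls $f$ only on a rectangle $\langle a'\rangle\times\langle b'\rangle$ with $\langle a'\rangle<\langle b'\rangle$. Such a rectangle contains no set $H_2(\langle s'\rangle)$: points of $\langle s'^\frown0\rangle$ occur in $H_2(\langle s'\rangle)$ both as first and as second coordinates. Passing to the tree of all pairs does not help either, since it has the uncountable antichain of Section 2. This is exactly where the method of Section 3 stops.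

**What limit nodes offer.** The failure of the first attempt shows how to repair the second. Let $u$ have limit height $\delta$. For fixed $x$ of small height, Lemma 2 makes $f(x,\cdot)$ constant on $\langle u\rangle$. Let $x=(u{\restriction}\xi)^-$ tend to $u^-$. Then $f(u^-,\cdot)$ is constant on $\langle u\rangle\setminus\{u^-\}$, with a value $c_u$, and by continuity $c_u$ is already approximated for all $x$ in $[(u{\restriction}\rho(u))^-,u^-)$ of height $<\delta$, for some $\rho(u)<\delta$. So we have a regressive function $\rho$ on a tree. If $\rho$ can be pressed down, so that for some $w$ and cofinally many $u$ above $w$ we have $\rho(u)\le\operatorname{ht}(w)$, then each such $u$ controls $f(x,y)$ for *all* $x\in\langle w\rangle$ of height $<\operatorname{ht}(u)$ with $x<u^-$ and all $y\in\langle u\rangle$. That reaches arbitrarily close to the diagonal.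

## 5. Pressing down along a Souslin tree

**Lemma 4.** Let $C\subseteq\omega_1$ be a club of limit ordinals above $\operatorname{ht}(p)$, let $S{\restriction}C=\{u\in S:\operatorname{ht}(u)\in C\}$, and let $\rho\colon S{\restriction}C\to\omega_1$ satisfy $\rho(u)<\operatorname{ht}(u)$. For every $v\in S$ there is $w\ge v$, $w\in S{\restriction}C$, such that
$$G_w=\{u\in S{\restriction}C: u\ge w,\ \rho(u)\le\operatorname{ht}(w)\}$$
is *cofinal above $w$*: for all $w'\ge w$ and $\alpha<\omega_1$ there is $u\in G_w$ with $u\ge w'$ and $\operatorname{ht}(u)>\alpha$.

*Proof.* Suppose this fails for $v$.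

**Step 1.** The purpose is to turn the failure into a statement about every node above $v$: *for every $w\ge v$ there is $w^*\ge w$ such that no $u\ge w^*$ in $S{\restriction}C$ has $\rho(u)\le\operatorname{ht}(w)$.* Choose $w_1\ge w$ in $S{\restriction}C$. As $G_{w_1}$ is not cofinal above $w_1$, there are $w'\ge w_1$ and $\alpha$ such that no $u\in G_{w_1}$ has $u\ge w'$ and $\operatorname{ht}(u)>\alpha$. Let $w^*\ge w'$ have height $>\alpha$. If $u\ge w^*$ in $S{\restriction}C$ had $\rho(u)\le\operatorname{ht}(w)\le\operatorname{ht}(w_1)$, then $u\in G_{w_1}$, $u\ge w'$ and $\operatorname{ht}(u)>\alpha$, a contradiction.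

**Step 2.** We make "$\rho>\beta$ from here on" hold on whole levels. For $\beta<\omega_1$ let $D_\beta$ be the set of $w\in S$ that are incomparable with $v$, or satisfy $w\ge v$ and no $u\ge w$ in $S{\restriction}C$ has $\rho(u)\le\beta$. Both alternatives pass to larger nodes, so $D_\beta$ is open. For density, take any node. If it is incomparable with $v$, it lies in $D_\beta$. If not, extend it to some $w\ge v$ with $\operatorname{ht}(w)\ge\beta$ and then pass to $w^*$; no $u\ge w^*$ in $S{\restriction}C$ has $\rho(u)\le\beta$, so $w^*\in D_\beta$. By Lemma 1, $D_\beta$ contains all elements of height $\ge\gamma(\beta)$, for some $\gamma(\beta)<\omega_1$.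

**Step 3.** A level closed under $\gamma$ gives the contradiction. Choose $\delta\in C$ with $\delta>\operatorname{ht}(v)$ and $\gamma(\beta)<\delta$ for all $\beta<\delta$, and $u\ge v$ of height $\delta$. Let $\beta=\rho(u)<\delta$. Then $u\in D_\beta$ and $u\ge v$, so no $u'\ge u$ in $S{\restriction}C$ has $\rho(u')\le\beta$. But $u'=u$ does. $\square$

## 6. Constancy on the squares $H_2(\langle s\rangle)$

**Lemma 5.** Let $T$ be a normal Souslin tree, $t\in T$, and $f\colon H_2(\langle t\rangle)\to\mathbb R$ continuous. There is $\alpha\ge\operatorname{ht}(t)$ such that $f$ is constant on $H_2(\langle s\rangle)$ for all $s\supseteq t$ of height $\ge\alpha$.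

*Proof.* Let $S=T(t)$, the set of nodes extending $t$.

**Step 1.** We reduce to a density statement. For $\varepsilon>0$ let $E_\varepsilon$ be the set of $s\in S$ such that the oscillation of $f$ on $H_2(\langle s\rangle)$ is $\le\varepsilon$. $E_\varepsilon$ is open. If every $E_\varepsilon$ is dense, Lemma 1 applied to $\bigcap_{m\ge 1}E_{1/m}$ gives the required $\alpha$. So fix $\varepsilon>0$ and $v\in S$, and put $\eta=\varepsilon/6$. We look for $w\ge v$ in $E_\varepsilon$.

**Step 2.** We choose heights at which points of smaller height see cones as single points. For $x\in\langle t\rangle$ let $\alpha_x$ be given by Lemma 2 for $f(x,\cdot)$ on $\{y\in\langle t\rangle:y>x\}$, which is relatively open in $\langle t\rangle$. Let $C$ be the club of limit ordinals $\delta>\operatorname{ht}(t)$ such that $\alpha_x<\delta$ for all $x\in L_{<\delta}\cap\langle t\rangle$; it is a club because each $L_{<\delta}$ is countable. Let $u\in S{\restriction}C$ and $\delta=\operatorname{ht}(u)$. Then: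

(a) *If $x\in L_{<\delta}\cap\langle t\rangle$ and $x<u^-$, then $f(x,\cdot)$ is constant on $\langle u\rangle$.* Indeed $\langle u\rangle$ is contained in the domain of $f(x,\cdot)$, and $\operatorname{ht}(u)\ge\alpha_x$.

**Step 3.** We define the value $c_u$ at the left end of $\langle u\rangle$.

(b) *For $y\in\langle u\rangle\setminus\{u^-\}$ the value $f(u^-,y)$ does not depend on $y$.* By (L2) and continuity,
$$f(u^-,y)=\lim_{\xi\to\delta}f\bigl((u{\restriction}\xi)^-,y\bigr)\qquad(\operatorname{ht}(t)\le\xi<\delta),$$
and by (a) each term is independent of $y\in\langle u\rangle$. Call the common value $c_u$.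

**Step 4.** We find the regressive function. By continuity of $f(\cdot,u^+)$ at $u^-$ and (L2) there is $\rho(u)\in[\operatorname{ht}(t),\delta)$ such that $|f(x,u^+)-c_u|\le\eta$ whenever $(u{\restriction}\rho(u))^-\le x\le u^-$. Any such $x$ lies in $\langle t\rangle=[t^-,t^+]$. By (a) we may replace $u^+$ by any $y\in\langle u\rangle$ when $x$ has height $<\delta$ and $x<u^-$:

(c) *$|f(x,y)-c_u|\le\eta$ for all $y\in\langle u\rangle$ and all $x\in L_{<\delta}$ with $(u{\restriction}\rho(u))^-\le x<u^-$.*

**Step 5.** We press down and compare $c_u$ with $c_w$. Let $w\ge v$ be given by Lemma 4 for $C$ and $\rho$. If $u\in G_w$, then $u\supseteq w$ and $\rho(u)\le\operatorname{ht}(w)$, so $u{\restriction}\rho(u)\subseteq w$ and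
$$(u{\restriction}\rho(u))^-\le w^-\le x\qquad\text{for all }x\in\langle w\rangle. \tag{1}$$
*If $u\in G_w$ and $u\ne w$, then $|c_u-c_w|\le\eta$.* Since $w\subsetneq u$, we have $w^-\in L_{<\operatorname{ht}(u)}$ and $w^-<u^-$, so by (1) we may apply (c) to $x=w^-$, $y=u^+$ and get $|f(w^-,u^+)-c_u|\le\eta$. By (b) for $w$, $f(w^-,u^+)=c_w$.

**Step 6.** We show that every value on $H_2(\langle w\rangle)$ is within $3\eta$ of $c_w$. Let $(x,y)\in H_2(\langle w\rangle)$, with $y=(y^*)^\pm$, $y^*\supseteq w$. By continuity and (L1) there is $q$ with $\langle y^{*\frown}q\rangle\subseteq\{z:z>x\}$ and $|f(x,z)-f(x,y)|\le\eta$ for $z\in\langle y^{*\frown}q\rangle$. By cofinality choose $u\in G_w$ with $u\supseteq y^{*\frown}q$ and $\operatorname{ht}(u)>\operatorname{ht}(x)\ge\operatorname{ht}(w)$. Then $u\ne w$, $x\in L_{<\operatorname{ht}(u)}$, and $x<u^-$ because $u^-\in\langle y^{*\frown}q\rangle$. With (1), statement (c) applies to $x$, and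
$$|f(x,y)-c_w|\le|f(x,y)-f(x,u^+)|+|f(x,u^+)-c_u|+|c_u-c_w|\le3\eta.$$
Hence the oscillation of $f$ on $H_2(\langle w\rangle)$ is $\le6\eta=\varepsilon$, i.e. $w\in E_\varepsilon$. $\square$

Lemma 5 needs only that $T$ is normal Souslin. The boxes $U_t$ of Section 4 are all there, but from some height on a continuous $f$ cannot tell those inside one cone apart.

## 7. From $2$-free trees, or from f.c. squares, to the complement of the diagonal

**Proposition 6.** If $T$ is $2$-free, then $L^2\setminus\Delta_L$ is f.c. for the Souslin line $L=L(T)$.

*Proof.* By Section 1 it suffices to take a continuous $f\colon H_2(L)\to\mathbb R$ and show that its image is countable. Take $\alpha$ from Lemma 5 with $t=\emptyset$. We split the points $(x,y)\in H_2(L)$ into three kinds.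

* If $x\in L_{<\alpha}$ or $y\in L_{<\alpha}$, then $f(x,y)$ lies in the image of one of the countably many functions $f(a,\cdot)$ on $(a,\to)$ or $f(\cdot,a)$ on $(\leftarrow,a)$, with $a\in L_{<\alpha}$. These images are countable by Corollary 3(i).
* If $x,y\in\langle s\rangle$ for one $s\in T_\alpha$, then $f(x,y)$ is the constant value of $f$ on $H_2(\langle s\rangle)$. There are countably many $s$.
* Otherwise $x\in\langle s\rangle$ and $y\in\langle s'\rangle$ with $s\ne s'$ in $T_\alpha$. As $x<y$, we have $\langle s\rangle<\langle s'\rangle$, so $\langle s\rangle\times\langle s'\rangle\subseteq H_2(L)$. For each of the countably many such pairs, $f[\langle s\rangle\times\langle s'\rangle]$ is countable by Corollary 3(ii).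

So $f$ has countable image. $\square$

Theorem 1 is thus reduced to finding a $2$-free tree under $\diamondsuit$, which Section 8 does. Theorem 2 is already available.

*Proof of Theorem 2.* Let $T$ be any normal Souslin tree and $L=L(T)$.

($\Rightarrow$) Let $f\colon L^2\to\mathbb R$ be continuous. Its image is $f[L^2\setminus\Delta_L]\cup f[\Delta_L]$. The first set is countable by assumption, the second because $x\mapsto f(x,x)$ is continuous on $L$, which is f.c. by Corollary 3(i).

($\Leftarrow$) Repeat the proof of Proposition 6. There $2$-freeness was used only for the countability of $f[\langle s\rangle\times\langle s'\rangle]$, which we now get from the hypothesis. The map $r_s(x)=\min(\max(x,s^-),s^+)$ is a continuous retraction of $L$ onto $\langle s\rangle=[s^-,s^+]$. So $f\circ(r_s\times r_{s'})\colon L^2\to\mathbb R$ is continuous with image $f[\langle s\rangle\times\langle s'\rangle]$, and this is countable since $L^2$ is f.c. $\square$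

Whether the mere existence of a Souslin line suffices for Theorem 1 is not settled here. By Theorem 2 it would suffice to have a normal Souslin tree $T\subseteq\mathbb Z^{<\omega_1}$ with $L(T)^2$ f.c.

## 8. A tree that is $k$-free for all $k$, from $\diamondsuit$

**Lemma 7.** Under $\diamondsuit$ there is a tree $T$ which is $k$-free for all $k$.

*Proof.* Let $A_\delta\subseteq\delta$ form a $\diamondsuit$-sequence. By CH there is an injection $e\colon\bigcup_{n\ge1}(\mathbb Z^{<\omega_1})^n\to\omega_1$, so that $A_\delta$ codes a set of tuples. We build $T$ level by level, with every level countable. Let $T_0=\{\emptyset\}$ and $T_{\alpha+1}=\{t^\frown q:t\in T_\alpha,\ q\in\mathbb Z\}$. Let $\delta$ be a limit, and suppose $T_{<\delta}$ is constructed, countable, with every node having extensions at every larger height $<\delta$.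

**Step 1.** We say which antichains must be sealed at level $\delta$. Put $\mathcal A_\delta=\{z:e(z)\in A_\delta\}$. Call a tuple $p$ of distinct nodes of $T_{<\delta}$ of equal height *active* if $\mathcal A_\delta$ is a maximal antichain of $T_{<\delta}(p)$, where $T_{<\delta}(p)$ is formed from $T_{<\delta}$ as $T(p)$ is from $T$. There are countably many tuples, so countably many active ones.

**Step 2.** We approximate all branches through $T_{<\delta}$ that will be continued, simultaneously. Conditions are functions $\pi\colon F\to T_{<\delta}$ with $F\subseteq T_{<\delta}$ finite and nonempty, all values of one height $h(\pi)$, and $\pi(s)\supseteq s$ for $s\in F$. Put $\pi'\le\pi$ if $\operatorname{dom}\pi'\supseteq\operatorname{dom}\pi$ and $\pi'(s)\supseteq\pi(s)$ for $s\in\operatorname{dom}\pi$. The following countably many sets of conditions are dense, that is, below every condition there is one in the set.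

* $\{\pi:s\in\operatorname{dom}\pi\}$ for $s\in T_{<\delta}$: lift all values to a common height $\ge\operatorname{ht}(s)$, and let $\pi'(s)$ be an extension of $s$ of that height.
* $\{\pi:h(\pi)\ge\xi\}$ for $\xi<\delta$: lift all values.
* For active $p=(p_1,\dots,p_n)$ and distinct $s_1,\dots,s_n\in T_{<\delta}$, the set of $\pi$ with all $s_i\in\operatorname{dom}\pi$, $h(\pi)\ge\operatorname{ht}(p_1)$, and either $\pi(s_i)\not\supseteq p_i$ for some $i$, or $(\pi(s_1),\dots,\pi(s_n))$ extends an element of $\mathcal A_\delta$. By the first two items we can achieve the first two requirements. If $\pi(s_i)\not\supseteq p_i$ for some $i$, we are done. If all $\pi(s_i)\supseteq p_i$, then $(\pi(s_i))_i\in T_{<\delta}(p)$ is comparable with some element of $\mathcal A_\delta$ by maximality, so it can be extended to a tuple above that element. Then lift the other values to the same height.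

**Step 3.** We define the level $T_\delta$. Take a descending sequence $(\pi_k)_{k\in\omega}$ meeting all these sets. Let $b_s=\bigcup_k\pi_k(s)$ (over those $k$ with $s\in\operatorname{dom}\pi_k$) and $T_\delta=\{b_s:s\in T_{<\delta}\}$. By the first two kinds of sets, $b_s\in\mathbb Z^\delta$; its proper initial segments lie in $T_{<\delta}$, and $b_s\supseteq s$. So $T_\delta$ is countable and every node of $T_{<\delta}$ has an extension in it. Moreover:

$(*)$ *If $p$ is active, every tuple in $T_\delta^n$ extending $p$ extends an element of $\mathcal A_\delta$.* Its entries are distinct because the $p_i$ are distinct nodes of equal height, so they are $b_{s_1},\dots,b_{s_n}$ with distinct $s_i$. Some $\pi_k$ lies in the third set for $p$ and $(s_i)$. Since $h(\pi_k)\ge\operatorname{ht}(p_1)$ and $b_{s_i}$ extends both $\pi_k(s_i)$ and $p_i$, we have $\pi_k(s_i)\supseteq p_i$ for all $i$. So the second alternative holds, and $(b_{s_i})_i$ extends an element of $\mathcal A_\delta$.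

**Step 4.** We check normality. Levels are countable and nonempty, and $t^\frown q\in T$ for $t\in T$. That each $t$ has extensions at every larger height $\beta$ follows by induction on $\beta$: append an integer at successors, take $b_t$ at limits. This also gives the hypothesis needed at each limit stage.

**Step 5.** We check that antichains are countable. Every antichain is contained in a maximal one, so let $A$ be a maximal antichain of $T(p)$. For club many limit $\delta>\operatorname{ht}(p)$, the set $A\cap T_{<\delta}(p)$ is a maximal antichain of $T_{<\delta}(p)$ (close off under choosing, for each element of $T(p)$, a comparable element of $A$), and for all $z\in T(p)$ we have $e(z)<\delta$ if and only if $\operatorname{ht}(z)<\delta$ (close off in both directions; levels are countable and $e$ is injective). As $\{\delta:e[A]\cap\delta=A_\delta\}$ is stationary, choose such $\delta$ with $e[A]\cap\delta=A_\delta$. Then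
$$\mathcal A_\delta=\{z\in A:e(z)<\delta\}=A\cap T_{<\delta}(p),$$
so $p$ is active. Let $z\in T(p)$ have height $\ge\delta$. Its restriction to $\delta$ is in $T_\delta^n$ and extends $p$, so by $(*)$ it extends an element of $A\cap T_{<\delta}(p)$. Hence $z$ lies strictly above an element of $A$ and $z\notin A$. So $A\subseteq T_{<\delta}(p)$ is countable. $\square$

*Proof of Theorem 1.* By Lemma 7 there is a $2$-free tree $T$. By (L3) the line $L(T)$ is a Souslin line, and by Proposition 6 the space $L(T)^2\setminus\Delta_{L(T)}$ is f.c. $\square$

## 9. Three coordinates: approaching $u^-$ and $u^+$ at once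

For increasing triples in a small cone we fix the *outer* coordinates and use both ends of $\langle u\rangle$. There are also mixed triples, with two coordinates in one cone and the third in another.

**Lemma 8.** Let $T$ be $3$-free and $L=L(T)$.
(i) Let $p\ne p'$ have equal height and let $h\colon H_2(\langle p\rangle)\times\langle p'\rangle\to\mathbb R$ be continuous. There is $\alpha$ such that $h$ is constant on $H_2(\langle s\rangle)\times\langle s'\rangle$ for all $(s,s')\in T(p,p')$ of height $\ge\alpha$.
(ii) Let $f\colon H_3(\langle t\rangle)\to\mathbb R$ be continuous. There is $\alpha$ such that $f$ is constant on $H_3(\langle s\rangle)$ for all $s\supseteq t$ of height $\ge\alpha$.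

*Proof.* Let $S=T(p,p')$, respectively $S=T(t)$. For $\varepsilon>0$ the set of elements of $S$ for which the function has oscillation $\le\varepsilon$ on the corresponding set is open. As in Lemma 5, by Lemma 1 it suffices to find, for given $\eta>0$ and $v\in S$, an extension of $v$ on whose set the oscillation is $\le6\eta$.

**Part (i), Step 1.** We obtain the value $c_{u,u'}$ and the regressive function. For $x\in\langle p\rangle$ let $\alpha_x$ be given by Lemma 2, for the tuple $(p,p')$, for $h(x,\cdot,\cdot)$ on $\{(y,z)\in\langle p\rangle\times\langle p'\rangle:y>x\}$. Let $C$ be the club of limit $\delta>\operatorname{ht}(p)$ with $\alpha_x<\delta$ for all $x\in L_{<\delta}\cap\langle p\rangle$. Let $(u,u')\in S{\restriction}C$ have height $\delta$.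

(a) For $x\in L_{<\delta}\cap\langle p\rangle$ with $x<u^-$, the function $h(x,\cdot,\cdot)$ is constant on $\langle u\rangle\times\langle u'\rangle$, since this product lies in its domain and $\delta\ge\alpha_x$.

(b) Hence $h(u^-,y,z)=\lim_{\xi\to\delta}h((u{\restriction}\xi)^-,y,z)$ (over $\operatorname{ht}(p)\le\xi<\delta$) has one value $c_{u,u'}$ for all $y\in\langle u\rangle\setminus\{u^-\}$ and $z\in\langle u'\rangle$.

(c) By continuity of $h(\cdot,u^+,u'^+)$ at $u^-$, (L2) and (a), there is $\rho(u,u')\in[\operatorname{ht}(p),\delta)$ with $|h(x,y,z)-c_{u,u'}|\le\eta$ for all $x\in L_{<\delta}$ with $(u{\restriction}\rho(u,u'))^-\le x<u^-$ and all $(y,z)\in\langle u\rangle\times\langle u'\rangle$.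

**Part (i), Step 2.** We press down and compare. Take $(w,w')\ge v$ from Lemma 4. If $(u,u')\in G_{(w,w')}$, then $u{\restriction}\rho(u,u')\subseteq w$, so $(u{\restriction}\rho(u,u'))^-\le w^-$. If moreover $(u,u')\ne(w,w')$, then $\operatorname{ht}(u)>\operatorname{ht}(w)$ and $w\subsetneq u$, so (c) applies to $(w^-,u^+,u'^+)$. By (b) for $(w,w')$ we have $h(w^-,u^+,u'^+)=c_{w,w'}$. Thus $|c_{u,u'}-c_{w,w'}|\le\eta$.

Now let $(x,y,z)\in H_2(\langle w\rangle)\times\langle w'\rangle$, with $y=(y^*)^\pm$, $z=(z^*)^\pm$, $y^*\supseteq w$, $z^*\supseteq w'$. By (L1) choose $q,q'$ such that $x<\langle y^{*\frown}q\rangle$ and $|h(x,\cdot,\cdot)-h(x,y,z)|\le\eta$ on $\langle y^{*\frown}q\rangle\times\langle z^{*\frown}q'\rangle$. Extend $y^{*\frown}q$ and $z^{*\frown}q'$ to a common height, and then to some $(u,u')\in G_{(w,w')}$ of height $>\operatorname{ht}(x)\ge\operatorname{ht}(w)$. Since $x\ge w^-\ge(u{\restriction}\rho(u,u'))^-$ and $x<u^-$, (c) gives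
$$|h(x,y,z)-c_{w,w'}|\le|h(x,y,z)-h(x,u^+,u'^+)|+|h(x,u^+,u'^+)-c_{u,u'}|+|c_{u,u'}-c_{w,w'}|\le3\eta.$$
So the oscillation of $h$ on $H_2(\langle w\rangle)\times\langle w'\rangle$ is $\le6\eta$.

**Part (ii), Step 1.** We obtain $c_u$ from both ends of $\langle u\rangle$. For $x<z$ in $\langle t\rangle$ let $\alpha_{x,z}$ be given by Lemma 2 for $f(x,\cdot,z)$ on $(x,z)\subseteq\langle t\rangle$. Let $C$ be the club of limit $\delta>\operatorname{ht}(t)$ with $\alpha_{x,z}<\delta$ for all $x<z$ in $L_{<\delta}\cap\langle t\rangle$. Let $u\in S{\restriction}C$ have height $\delta$.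

(a) If $x,z\in L_{<\delta}\cap\langle t\rangle$, $x<u^-$ and $u^+<z$, then $f(x,\cdot,z)$ is constant on $\langle u\rangle$, since $\langle u\rangle\subseteq(x,z)$ and $\delta\ge\alpha_{x,z}$.

(b) Hence, by (L2) and continuity, $f(u^-,y,u^+)=\lim_{\xi\to\delta}f((u{\restriction}\xi)^-,y,(u{\restriction}\xi)^+)$ (over $\operatorname{ht}(t)\le\xi<\delta$) has one value $c_u$ for all $y\in(u^-,u^+)$.

(c) Let $y_u=(u^\frown0)^-\in(u^-,u^+)$. By continuity of $f$ at $(u^-,y_u,u^+)$ and (L2), there is $\rho(u)\in[\operatorname{ht}(t),\delta)$ with $|f(x,y_u,z)-c_u|\le\eta$ whenever $(u{\restriction}\rho(u))^-\le x\le u^-$ and $u^+\le z\le(u{\restriction}\rho(u))^+$. By (a), $|f(x,y,z)-c_u|\le\eta$ for all $y\in\langle u\rangle$ and all $x,z\in L_{<\delta}$ with $(u{\restriction}\rho(u))^-\le x<u^-$ and $u^+<z\le(u{\restriction}\rho(u))^+$.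

**Part (ii), Step 2.** Again we press down and compare. Take $w\ge v$ from Lemma 4. If $u\in G_w$, then $u{\restriction}\rho(u)\subseteq w$, so $(u{\restriction}\rho(u))^-\le w^-$ and $w^+\le(u{\restriction}\rho(u))^+$. If also $u\ne w$, then $w\subsetneq u$, hence $w^-<u^-$ and $u^+<w^+$. Then (c) for $u$ with $x=w^-$, $y=y_u$, $z=w^+$, and (b) for $w$ (note $y_u\in(w^-,w^+)$), give $|c_u-c_w|\le\eta$.

Let $(x,y,z)\in H_3(\langle w\rangle)$, $y=(y^*)^\pm$ with $y^*\supseteq w$. By (L1) choose $q$ with $\langle y^{*\frown}q\rangle\subseteq(x,z)$ and $|f(x,\cdot,z)-f(x,y,z)|\le\eta$ on $\langle y^{*\frown}q\rangle$. Choose $u\in G_w$, $u\supseteq y^{*\frown}q$, of height greater than $\operatorname{ht}(x)$ and $\operatorname{ht}(z)$, so in particular $u\ne w$. Then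
$$(u{\restriction}\rho(u))^-\le w^-\le x<u^-\quad\text{and}\quad u^+<z\le w^+\le(u{\restriction}\rho(u))^+ ,$$
so (c) gives
$$|f(x,y,z)-c_w|\le|f(x,y,z)-f(x,u^+,z)|+|f(x,u^+,z)-c_u|+|c_u-c_w|\le3\eta.$$
Hence the oscillation of $f$ on $H_3(\langle w\rangle)$ is $\le6\eta$. $\square$

To assemble the pieces we fix coordinates of small height, as in Proposition 6. Fixing the middle coordinate $a$ of a triple in $H_3(L)$ leaves $(\leftarrow,a)\times(a,\to)$, which is not $H_2$ of anything, so we allow more general domains.

**Definition.** A *$k$-box* is a set $O=H_k(L)\cap(J_1\times\dots\times J_k)$, where the $J_i$ are (possibly empty) open intervals with endpoints in $L\cup\{\pm\infty\}$.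

Examples: $H_3(L)$ is a $3$-box with all $J_i=L$; the slice above is the $2$-box with $J_1=(\leftarrow,a)$, $J_2=(a,\to)$.

**Proposition 9.** Let $T$ be $3$-free, $L=L(T)$ and $k\in\{1,2,3\}$. Every continuous $f\colon O\to\mathbb R$ on a $k$-box has countable image. In particular $F_3(L)$ is f.c.

*Proof.* Induction on $k$; the case $k=1$ is Corollary 3(i). Let $k\in\{2,3\}$.

**Step 1.** We discretize the box. Let $\alpha_*<\omega_1$ exceed the heights of all endpoints of the $J_i$ in $L$. If $\operatorname{ht}(s)\ge\alpha_*$, then each endpoint lies below all of $\langle s\rangle$ or above all of it, so $\langle s\rangle\subseteq J_i$ or $\langle s\rangle\cap J_i=\emptyset$. Call $(s_1,\dots,s_k)\in T_\beta^k$ with $\beta\ge\alpha_*$ *admissible* if $s_1\le\dots\le s_k$ lexicographically and $\langle s_i\rangle\subseteq J_i$ for all $i$. Put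
$$B(s_1,\dots,s_k)=H_k(L)\cap\prod\langle s_i\rangle\subseteq O.$$
The restriction of an admissible tuple to a height in $[\alpha_*,\beta]$ is admissible: the weak order persists, and $\langle s_i{\restriction}\gamma\rangle$ meets $J_i$, so it is contained in $J_i$. For instance, $B(s,s,s)=H_3(\langle s\rangle)$, and if $s<s'$ then $B(s,s,s')=H_2(\langle s\rangle)\times\langle s'\rangle$.

**Step 2.** We prove: *there is $\alpha\ge\alpha_*$ such that $f$ is constant on $B(s_1,\dots,s_k)$ for all admissible tuples of height $\alpha$.*

Let $k=3$. First, apply Lemma 8(ii) to the countably many $t\in T_{\alpha_*}$ with $(t,t,t)$ admissible. This gives $\alpha_0\ge\alpha_*$ such that $f$ is constant on $B(s,s,s)$ whenever $(s,s,s)$ is admissible of height $\ge\alpha_0$. Second, apply Lemma 8(i) to the countably many admissible triples $(s,s,s')$ and $(s',s,s)$ of height $\alpha_0$ with $s\ne s'$, permuting coordinates in the second case. This gives $\alpha_1\ge\alpha_0$ such that $f$ is constant on $B(r,r,r')$, resp. $B(r',r,r)$, for admissible triples of these forms of height $\ge\alpha_1$ with $r{\restriction}\alpha_0\ne r'{\restriction}\alpha_0$. Third,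 apply Lemma 2 with $n=3$ to the countably many admissible triples of distinct nodes of height $\alpha_1$; here $B$ is the full product of the three cones. This gives $\alpha\ge\alpha_1$ such that $f$ is constant on $B(s_1,s_2,s_3)$ for admissible triples of height $\alpha$ whose restrictions to $\alpha_1$ are distinct.

Let now $(s_1,s_2,s_3)$ be admissible of height $\alpha$ with restrictions to $\alpha_1$ not all distinct. These restrictions are weakly increasing, so two adjacent ones coincide, say $s_1{\restriction}\alpha_1=s_2{\restriction}\alpha_1=r$; the other case is symmetric. Let $r'=s_3{\restriction}\alpha_1$. Then $B(s_1,s_2,s_3)\subseteq B(r,r,r')$. If $r{\restriction}\alpha_0\ne r'{\restriction}\alpha_0$, then $f$ is constant on $B(r,r,r')$. Otherwise $B(s_1,s_2,s_3)\subseteq B(q,q,q)$ with $q=r{\restriction}\alpha_0$, where $f$ is constant.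

Let $k=2$. Lemma 5 applied to the $t\in T_{\alpha_*}$ with $(t,t)$ admissible gives $\alpha_0\ge\alpha_*$ with $f$ constant on $B(s,s)$ for admissible $(s,s)$ of height $\ge\alpha_0$. Lemma 2 with $n=2$, applied to admissible pairs of distinct nodes of height $\alpha_0$, gives $\alpha\ge\alpha_0$ with $f$ constant on $B(s_1,s_2)$ for admissible pairs of height $\alpha$ with distinct restrictions to $\alpha_0$. If the restrictions are both $q$, then $B(s_1,s_2)\subseteq B(q,q)$.

**Step 3.** We count values. Let $(x_1,\dots,x_k)\in O$ have all coordinates of height $\ge\alpha$, and let $x_i\in\langle s_i\rangle$ with $s_i\in T_\alpha$. Then $s_1\le\dots\le s_k$, and $\langle s_i\rangle$ meets $J_i$, so $(s_1,\dots,s_k)$ is admissible. There are countably many such tuples, and $f$ is constant on each $B(s_1,\dots,s_k)$. The remaining points have some coordinate $x_i=a\in L_{<\alpha}$. For each of the countably many pairs $(i,a)$ the slice is empty or, in the remaining coordinates, a $(k-1)$-box, with $J_j$ replaced by $J_j\cap(\leftarrow,a)$ for $j<i$ and by $J_j\cap(a,\to)$ for $j>i$. On it $f$ has countable image by induction. So $f[O]$ is countable.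 Taking $k=3$ and all $J_i=L$ shows that $H_3(L)$ is f.c., hence $F_3(L)$ is f.c. $\square$

*Proof of Theorem 3.* By Lemma 7 there is a $3$-free tree $T$. Then $L(T)$ is a Souslin line by (L3), and $F_3(L(T))$ is f.c. by Proposition 9. $\square$

## 10. Four coordinates: a discrete family of boxes in ZFC

With four coordinates the plan that failed in Section 4 succeeds: there are uncountably many clopen boxes that do not accumulate anywhere.

*Proof of Theorem 4.* Let $X$ be an uncountable linearly ordered space and suppose $F_n(X)$ is f.c. for some $n\ge4$. Since $X$ is infinite, the coordinate projections $F_n(X)\to F_4(X)\to F_2(X)\to X$ are continuous surjections, so $F_4(X)$, $F_2(X)$ and $X$ are f.c. By the theorem quoted in Section 1, $X$ is an Aronszajn line; what we use is that no uncountable suborder of $X$ embeds in $\mathbb R$.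

**Step 1.** We need clopen cuts between any two points: *if $x<y$ in $X$, there is a clopen initial segment $A$ of $X$ with $x\in A\not\ni y$.* A jump in $[x,y]$ (two points with nothing between them), or a gap in $[x,y]$ (a cut into two nonempty parts, the lower without a maximum and the upper without a minimum), would give such an $A$. So if there is none, $[x,y]$ has no jumps or gaps and is connected. As linearly ordered spaces are normal and Hausdorff, there is a continuous $g\colon X\to[0,1]$ with $g(x)=0$ and $g(y)=1$. Then $g[X]=[0,1]$ is uncountable, contradicting that $X$ is f.c.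

**Step 2.** We need room that countably many cuts do not see: *if $\mathcal A$ is a countable family of initial segments of $X$, some class of the equivalence relation "$x,y$ belong to the same members of $\mathcal A$" has at least $6$ points.* Otherwise there are uncountably many classes. Let $Y$ contain one point from each. With $\mathcal A=\{A_k:k\in\omega\}$ (the empty family has only one class, which is infinite), the map $x\mapsto\sum\{2^{-k}:x\notin A_k\}$ is nondecreasing, because the $A_k$ are initial segments. It is strictly increasing on $Y$, because distinct points of $Y$ are separated by some $A_k$. So the uncountable set $Y$ embeds in $\mathbb R$, a contradiction.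

**Step 3.** We build the boxes by recursion on $\alpha<\omega_1$, choosing clopen initial segments $A_0^\alpha\subsetneq\dots\subsetneq A_4^\alpha$. Apply Step 2 to $\mathcal A=\{A_i^\beta:\beta<\alpha,\ i\le4\}$ and pick $x_0<\dots<x_5$ in one class. The class is convex, since for $x<z<y$ membership of $y$ in an initial segment implies that of $z$, and that of $z$ implies that of $x$. By Step 1 choose clopen initial segments $A_i^\alpha$ with $x_i\in A_i^\alpha\not\ni x_{i+1}$ for $i\le4$. Let
$$K_i^\alpha=A_{i+1}^\alpha\setminus A_i^\alpha\ni x_{i+1}\quad(i\le3),\qquad W_\alpha=A_4^\alpha\setminus A_0^\alpha\subseteq[x_0,x_5].$$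
The $K_i^\alpha$ are nonempty clopen convex sets with $K_0^\alpha<K_1^\alpha<K_2^\alpha<K_3^\alpha$ and union $W_\alpha$. As $W_\alpha$ lies in the chosen convex class, for every $\beta<\alpha$ it lies in a single piece $P$ among
$$A_0^\beta<K_0^\beta<K_1^\beta<K_2^\beta<K_3^\beta<X\setminus A_4^\beta. \tag{2}$$
Let $U_\alpha=K_0^\alpha\times K_1^\alpha\times K_2^\alpha\times K_3^\alpha$, a nonempty clopen subset of $H_4(X)$.

**Step 4.** We show that the boxes do not accumulate: *every point $(p_0,p_1,p_2,p_3)\in H_4(X)$ has a neighborhood meeting at most one $U_\alpha$.* Take convex open neighborhoods $N_i\ni p_i$ with $N_0<N_1<N_2<N_3$. Suppose that for some $\beta<\alpha$ both $U_\alpha$ and $U_\beta$ meet $\prod N_i$, say $a_i\in K_i^\alpha\cap N_i$ and $b_i\in K_i^\beta\cap N_i$ for $i\le3$. All $a_i$ lie in $W_\alpha\subseteq P$, with $P$ one of the pieces in (2).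

* If $P\in\{A_0^\beta,K_0^\beta,K_1^\beta\}$, then $b_2\in K_2^\beta>P\ni a_3$, so $b_2>a_3$, contradicting $N_2<N_3$.
* If $P\in\{K_2^\beta,K_3^\beta,X\setminus A_4^\beta\}$, then $b_1\in K_1^\beta<P\ni a_0$, so $b_1<a_0$, contradicting $N_0<N_1$.

**Step 5.** We define the function. By Step 4, $\{U_\alpha:\alpha<\omega_1\}$ is a discrete family of nonempty clopen sets in $H_4(X)$. In particular the $U_\alpha$ are pairwise disjoint. Choose distinct nonzero reals $r_\alpha$. The function equal to $r_\alpha$ on $U_\alpha$ and $0$ elsewhere is continuous on $H_4(X)$: near a point outside all $U_\alpha$, shrink the neighborhood from Step 4 to avoid the one closed set $U_\alpha$ it may meet. Its image is uncountable. Extending it by $0$ over the other clopen pieces of $F_4(X)$ contradicts that $F_4(X)$ is f.c. $\square$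

Step 4 does need four coordinates. With three sets $K_0^\beta<K_1^\beta<K_2^\beta$ and $P=K_1^\beta$, one has $b_0<a_i<b_2$ for all $i$, which contradicts nothing. This configuration really occurs. In $L(T)$ consider the disjoint boxes $\langle t^\frown0\rangle\times\langle t^\frown1\rangle\times\langle t^\frown2\rangle$, let $u$ be a node of limit height with $u(\zeta)=1$ for cofinally many $\zeta$, as found in Section 4, and let $y\in(u^-,u^+)$. For these $\zeta$ the points
$$\Bigl(((u{\restriction}\zeta)^\frown0)^-,\ y,\ ((u{\restriction}\zeta)^\frown2)^+\Bigr)$$
lie in the boxes of $t=u{\restriction}\zeta$. By (L2) they converge to $(u^-,y,u^+)\in H_3(L)$, since the outer coordinates lie between $(u{\restriction}\zeta)^-$ and $u^-$, and between $u^+$ and $(u{\restriction}\zeta)^+$, respectively.
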